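# Finite Lie conformal algebras inside $\mathrm{Cend}_n$

Throughout, $\Bbbk$ is an algebraically closed field of characteristic zero, $H=\Bbbk[T]$ is the polynomial algebra in one variable, and *finite* means finitely generated as an $H$-module.

**Theorem 1.** For a finite Lie conformal algebra $L$ the following are equivalent:

- (i) $L$ is a torsion-free $H$-module;
- (ii) $L$ has a faithful representation on a free $H$-module of finite rank;
- (iii) $L$ embeds into $\mathrm{Cend}_n^{(-)}$ for some $n$;
- (iv) $L$ embeds into an associative conformal algebra with unit.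

The implication (i)⇒(iv) is the following conjecture, taken from Pavel Kolesnikov, "On representations of dialgebras and conformal algebras", arXiv:1108.0505 (2011): *a finite Lie conformal algebra which is a torsion-free $H$-module can be embedded into an associative conformal algebra with unit.* So the conjecture is true, and the unital algebra can be taken to be $\mathrm{Cend}_n$.

## The vocabulary of the theorem

**Definition (conformal algebra).** A conformal algebra is an $H$-module $C$ with a $\Bbbk$-bilinear map $(\cdot{}_\lambda\cdot):C\otimes C\to C[\lambda]$ that is *sesquilinear*: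
$$(Ta_\lambda b)=-\lambda(a_\lambda b),\qquad (a_\lambda Tb)=(T+\lambda)(a_\lambda b).$$

An index which is not a single variable is read coefficientwise. If $(a_\lambda b)=\sum_i\lambda^ic_i$, then $((a_\lambda b)_{\lambda+\mu}c)$ means $\sum_i\lambda^i(c_{i\,\lambda+\mu}c)$, and $(a_\nu b)|_{\nu=-T-\lambda}$ means $\sum_i(-T-\lambda)^ic_i$.

**Definition (associative, unit).** $C$ is associative if $((a_\lambda b)_{\lambda+\mu}c)=(a_\lambda(b_\mu c))$. A unit is an element $e\in C$ with $(e_\lambda e)=e$ and $(e_\lambda a)|_{\lambda=0}=a$ for all $a\in C$.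

**Definition ($\mathrm{Cend}_n$).** $\mathrm{Cend}_n=H\otimes M_n(\Bbbk[x])$ with
$$(f\otimes a)_\lambda(g\otimes b)=f(-\lambda)g(T+\lambda)\otimes a\,\exp\{\lambda\,d/dx\}b .$$
For $n=1$ this is the conformal Weyl algebra, with unit $1\otimes1$. Since $\exp\{\lambda\,d/dx\}b(x)=b(x+\lambda)$, if we write elements as matrix polynomials $\alpha(T,x)$ the product is
$$(\alpha_\lambda\beta)(T,x)=\alpha(-\lambda,x)\,\beta(T+\lambda,x+\lambda).\tag{1}$$

**Definition (Lie conformal algebra).** A Lie conformal algebra is an $H$-module $L$ with a sesquilinear bracket $[\cdot{}_\lambda\cdot]$ such that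
$$[a_\lambda b]=-[b_{-T-\lambda}a],\qquad [a_\lambda[b_\mu c]]-[b_\mu[a_\lambda c]]=[[a_\lambda b]_{\lambda+\mu}c].$$

*Examples.* For a finite-dimensional Lie algebra $\mathfrak s$, the current algebra is $\mathrm{Cur}\,\mathfrak s=H\otimes\mathfrak s$ with $[s_\lambda s']=[s,s']$. The Virasoro algebra is $\mathrm{Vir}=H\mathsf L$ with $[\mathsf L_\lambda\mathsf L]=(T+2\lambda)\mathsf L$. Its skew-symmetry reads $-(T+2(-T-\lambda))=T+2\lambda$, and its Jacobi identity is the case $\Delta=2$, $\alpha=0$ of a computation done below. Both are free $H$-modules. An example with torsion is $\Bbbk c$ with $Tc=0$ and zero bracket.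

**Definition ($C^{(-)}$, embedding).** If $C$ is an associative conformal algebra, the operation $[x_\lambda y]=(x_\lambda y)-(y_\mu x)|_{\mu=-T-\lambda}$ makes the same $H$-module a Lie conformal algebra $C^{(-)}$. A Lie conformal algebra $L$ embeds into $C$ if there is an injective homomorphism $L\to C^{(-)}$.

**Definition (module, representation).** An $L$-module is an $H$-module $M$ with a sesquilinear action $a_\lambda m\in M[\lambda]$, that is, $(Ta)_\lambda m=-\lambda a_\lambda m$ and $a_\lambda(Tm)=(T+\lambda)a_\lambda m$, such that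
$$a_\lambda(b_\mu m)-b_\mu(a_\lambda m)=[a_\lambda b]_{\lambda+\mu}m .\tag{2}$$
It is faithful if $a_\lambda=0$ on $M$ only for $a=0$. We write $a_\lambda=\sum_{n\ge0}\frac{\lambda^n}{n!}a_{(n)}$, so that each $a_{(n)}$ is an operator on $M$ and, for each $m$, $a_{(n)}m=0$ for $n\gg0$. A representation is the same thing as a module.

Let $D(a,b,m)$ be the difference of the two sides of (2). Sesquilinearity gives $D(Ta,b,m)=-\lambda D$, $D(a,Tb,m)=-\mu D$, $D(a,b,Tm)=(T+\lambda+\mu)D$. So (2) needs to be checked only on $H$-generators.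

Two facts give the context. There exist Lie conformal algebras that cannot be embedded into any associative conformal algebra (Roitman). Every finite associative conformal algebra that is a torsion-free $H$-module is contained in an associative conformal algebra with unit (Kolesnikov). The theorem says that, for finite $L$ and unital targets, torsion is the only obstruction.

## The implications (ii)⇒(iii)⇒(iv)⇒(i)

**Step 1: torsion elements multiply to zero.** This gives (iv)⇒(i) and will be used again. Let $0\ne f\in H$ and consider any sesquilinear product. If $f(T)b=0$, then $f(T+\lambda)(a_\lambda b)=0$. If $c$ were the top nonzero $\lambda$-coefficient of $(a_\lambda b)$, the top coefficient of the left side would be a nonzero scalar times $c$; so $(a_\lambda b)=0$. If $f(T)a=0$, then $f(-\lambda)(a_\lambda b)=0$, and $C[\lambda]$ has no $\Bbbk[\lambda]$-torsion, so $(a_\lambda b)=0$.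

Now let $L\subset C^{(-)}$ with $C$ unital, and let $a\in L$ be a torsion element. Then $(e_\lambda a)=0$, hence $a=(e_\lambda a)|_{\lambda=0}=0$. This is (iv)⇒(i). For instance, the torsion example $\Bbbk c$ above embeds into an associative conformal algebra (itself, with zero product), but never into a unital one.

**Step 2: $\mathrm{Cend}_n$ is the algebra of all conformal operators on $V=H\otimes\Bbbk^n$.** This turns (iii) into a statement about modules. For $\alpha\in\mathrm{Cend}_n$ and $u\in\Bbbk^n$ put
$$\alpha_\lambda u=\alpha(-\lambda,T)u,\qquad \alpha_\lambda(gu)=g(T+\lambda)\,\alpha_\lambda u\quad(g\in H).$$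
Then $(T\alpha)_\lambda=-\lambda\alpha_\lambda$, and on $V$
$$(\alpha_\lambda\beta)_{\lambda+\mu}=\alpha_\lambda\beta_\mu .\tag{3}$$
Indeed, by (1) the left side sends $u$ to $\alpha(-\lambda,T)\,\beta(-(\lambda+\mu)+\lambda,\,T+\lambda)u$, and the right side sends $u$ to $\alpha_\lambda(\beta(-\mu,T)u)=\alpha(-\lambda,T)\beta(-\mu,T+\lambda)u$. On $gu$ both get the factor $g(T+\lambda+\mu)$.

A family $u_j\mapsto\sum_iA_{ij}(\lambda,T)u_i$ on the standard basis is the action of exactly one element, $\alpha(T,x)=A(-T,x)$. So distinct elements act differently. Associativity follows: by (3) both $((\alpha_\lambda\beta)_{\lambda+\mu}\gamma)$ and $(\alpha_\lambda(\beta_\mu\gamma))$, taken with index $\lambda+\mu+\nu$, act as $\alpha_\lambda\beta_\mu\gamma_\nu$; since $\lambda,\mu,\lambda+\mu+\nu$ are independent variables, the two elements of $\mathrm{Cend}_n[\lambda,\mu]$ coincide. By (1), $1\otimes I$ is a unit.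

**Step 3: (ii)⇒(iii)⇒(iv).** In an expression with index $\lambda+\mu$, the letter $T$ becomes $-(\lambda+\mu)$, so $-T-\lambda$ becomes $\mu$. Hence $\big((\beta_\nu\alpha)|_{\nu=-T-\lambda}\big)_{\lambda+\mu}=(\beta_\mu\alpha)_{\lambda+\mu}=\beta_\mu\alpha_\lambda$ on $V$, and in $\mathrm{Cend}_n^{(-)}$
$$[\alpha_\lambda\beta]_{\lambda+\mu}=\alpha_\lambda\beta_\mu-\beta_\mu\alpha_\lambda .$$
Let $L$ act on $V$. By Step 2 each $a\in L$ acts as a unique $\rho(a)\in\mathrm{Cend}_n$, and $\rho$ is $H$-linear. By (2), $\big([\rho(a)_\lambda\rho(b)]-\rho([a_\lambda b])\big)_{\lambda+\mu}=0$ on $V$; as $\lambda$ and $\lambda+\mu$ are independent, $\rho$ is a homomorphism to $\mathrm{Cend}_n^{(-)}$. It is injective if and only if the module is faithful. So (ii)⇒(iii), and (iii)⇒(iv) because $\mathrm{Cend}_n$ has a unit.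

What remains is **(i)⇒(ii)**: every finite torsion-free $L$ has a faithful module, free of finite rank. From now on all Lie conformal algebras denoted $L,R,A$ are finite and torsion-free, hence free over $H$.

## Four faithful modules found by hand

*Abelian of rank one.* $L=Hc$, $[c_\lambda c]=0$, acts on $Hv$ by $c_\lambda v=v$. Then $c_\lambda c_\mu v=v=c_\mu c_\lambda v$, and $f(T)c$ acts by $f(-\lambda)$, so the module is faithful. The adjoint module of $L$ is zero, so it is of no use here.

*Currents.* If $U$ is a faithful finite-dimensional $\mathfrak s$-module, $\mathrm{Cur}\,\mathfrak s$ acts on $H\otimes U$ by $s_\lambda u=su$.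

*Virasoro.* For $\Delta,\alpha\in\Bbbk$ let $\mathsf L_\lambda v=(T-\alpha+\Delta\lambda)v$ on $Hv$. With $X=T-\alpha$,
$$\mathsf L_\lambda\mathsf L_\mu v-\mathsf L_\mu\mathsf L_\lambda v=\big[(X+\lambda+\Delta\mu)(X+\Delta\lambda)-(X+\mu+\Delta\lambda)(X+\Delta\mu)\big]v=(\lambda-\mu)\big(X+\Delta(\lambda+\mu)\big)v,$$
which is $\big((T+2\lambda)\mathsf L\big)_{\lambda+\mu}v=(-\lambda-\mu+2\lambda)\,\mathsf L_{\lambda+\mu}v$. The module is faithful, since $f(T)\mathsf L$ acts by $f(-\lambda)(T-\alpha+\Delta\lambda)$.

*A Heisenberg-type algebra.* $L=Ha\oplus Hc$ with $c$ central and $[a_\lambda a]=(T+2\lambda)c$. Skew-symmetry is checked as for $\mathrm{Vir}$, and all double brackets vanish. The adjoint module kills $c$. But on $H\otimes\Bbbk^3$, with matrix units $E_{ij}$, put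
$$a_\lambda=E_{23}+\lambda E_{12},\qquad c_\lambda=E_{13}.$$
Then $a_\lambda a_\mu-a_\mu a_\lambda=(\lambda-\mu)E_{13}$, which equals $((T+2\lambda)c)_{\lambda+\mu}=(\lambda-\mu)c_{\lambda+\mu}$. The other commutators vanish. The module is faithful because $E_{23}+\lambda E_{12}$ and $E_{13}$ are independent over $\Bbbk[\lambda]$.

The last example was not guessed; it comes from a construction that we now set up.

## The annihilation algebra and induced modules

**Definition (annihilation algebra).** Let $\mathfrak g(L)=L[t]/(T+\partial_t)L[t]$, let $a_{(n)}$ be the class of $at^n$, and $a_\lambda=\sum_n\frac{\lambda^n}{n!}a_{(n)}$, a power series over $\mathfrak g(L)$. Put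
$$[a_\lambda,b_\mu]=[a_\lambda b]_{\lambda+\mu},\qquad \hat{\mathfrak g}(L)=\Bbbk\partial\ltimes\mathfrak g(L),\quad[\partial,a_\lambda]=-\lambda a_\lambda,\ \text{ i.e. }[\partial,a_{(n)}]=-na_{(n-1)}.\tag{4}$$

Let us check that this makes sense. In $\mathfrak g(L)$ we have $(Ta)_{(n)}=-na_{(n-1)}$, i.e. $(Ta)_\lambda=-\lambda a_\lambda$. The bracket respects this: $[Ta_\lambda b]_{\lambda+\mu}=-\lambda[a_\lambda b]_{\lambda+\mu}$ and $[a_\lambda Tb]_{\lambda+\mu}=((T+\lambda)[a_\lambda b])_{\lambda+\mu}=-\mu[a_\lambda b]_{\lambda+\mu}$. Skew-symmetry: $-[b_{-T-\lambda}a]$ with index $\lambda+\mu$ is $-[b_\mu a]_{\lambda+\mu}$, so $[a_\lambda,b_\mu]=-[b_\mu,a_\lambda]$. Jacobi: $[a_\lambda,[b_\mu,c_\nu]]=[a_\lambda[b_\mu c]]_{\lambda+\mu+\nu}$ and $[[a_\lambda,b_\mu],c_\nu]=[[a_\lambda b]_{\lambda+\mu}c]_{\lambda+\mu+\nu}$, so it is the Jacobi identity of $L$. Finally $\partial$ acts as a derivation because $[a_\lambda,b_\mu]$ is a combination of coefficients of series of index $\lambda+\mu$, on which $\partial$ acts by $-(\lambda+\mu)$.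

If $\{a^i\}$ is an $H$-basis of $L$, then $\{a^i_{(n)}\}_{n\ge0}$ is a basis of $\mathfrak g(L)$: the map $H[t]\to\Bbbk[t]$, $T^kt^n\mapsto(-\partial_t)^kt^n$, kills $(T+\partial_t)H[t]$ and is the identity on $\Bbbk[t]$, and modulo $(T+\partial_t)H[t]$ every element lies in $\Bbbk[t]$.

The rules $(Ta)_\lambda=-\lambda a_\lambda$, $[T,a_\lambda]=-\lambda a_\lambda$ and (2) say exactly this: *an $L$-module is a $\hat{\mathfrak g}(L)$-module (with $T=\partial$) in which, for all $a,m$, $a_{(n)}m=0$ for $n\gg0$.*

*Examples.* $\mathfrak g(\mathrm{Cur}\,\mathfrak s)=\mathfrak s[t]$ with $s_{(n)}=st^n$. For $\mathrm{Vir}$, $[\mathsf L_\lambda,\mathsf L_\mu]=(\lambda-\mu)\mathsf L_{\lambda+\mu}$, i.e. $[\mathsf L_{(m)},\mathsf L_{(n)}]=(m-n)\mathsf L_{(m+n-1)}$, and $\mathsf L_{(n)}\mapsto-t^n\frac{d}{dt}$ identifies $\mathfrak g(\mathrm{Vir})$ with $\mathcal W:=\Bbbk[t]\frac d{dt}$.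

**Lemma 2 (induced modules).** Let $\mathfrak h\subset\hat{\mathfrak g}(L)$ be a subalgebra with $\hat{\mathfrak g}(L)=\Bbbk\partial\oplus\mathfrak h$, and $Q\ne0$ a finite-dimensional $\mathfrak h$-module. Suppose there is $n_0$ with $b_{(n)}\in\mathfrak h$ and $b_{(n)}Q=0$ for all $b$ in an $H$-basis of $L$ and all $n\ge n_0$. Then $V=U(\hat{\mathfrak g}(L))\otimes_{U(\mathfrak h)}Q$ is an $L$-module, free over $H$ of rank $\dim Q$. If $a\in L$ acts by zero on $V$, then all $a_{(n)}$ lie in $\mathfrak h$ and annihilate $Q$.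

*Proof.* By PBW, $V=\Bbbk[\partial]\otimes Q$. From $b_\lambda\partial=\partial b_\lambda-[\partial,b_\lambda]=(\partial+\lambda)b_\lambda$ we get $b_\lambda\partial^iq=(\partial+\lambda)^ib_\lambda q$, and $b_\lambda q$ is a polynomial in $\lambda$ of degree $<n_0$. For $a=\sum h_i(T)b_i$ we have $a_\lambda=\sum h_i(-\lambda)b_{i\,\lambda}$, again polynomial on each vector. So $V$ is an $L$-module. Let $a$ act by $0$. If $a_{(n)}=c\,\partial+y$ with $c\ne0$, $y\in\mathfrak h$, then $a_{(n)}(1\otimes q)=c\,\partial\otimes q+1\otimes yq\neq0$ for $q\ne0$, a contradiction. So $a_{(n)}\in\mathfrak h$, and $1\otimes a_{(n)}q=a_{(n)}(1\otimes q)=0$. $\square$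

**The natural choice $\mathfrak h=\mathfrak g(L)$.** Look for an ideal $J\subset\mathfrak g(L)$ of finite codimension containing all $b_{(n)}$, $n\geq n_0$, take a faithful finite-dimensional module $Q$ of $\mathfrak g(L)/J$ by Ado's theorem, and induce. In the Heisenberg-type example, $[a_{(m)},a_{(n)}]=(m-n)c_{(m+n-1)}$, and $J=\mathrm{span}\{a_{(n)},n\ge2;\ c_{(n)},n\ge1\}$ is an ideal. The quotient has basis $a_{(0)},a_{(1)},c_{(0)}$ with $[a_{(1)},a_{(0)}]=c_{(0)}$; represent it by $a_{(1)}=E_{12}$, $a_{(0)}=E_{23}$, $c_{(0)}=E_{13}$, and Lemma 2 gives the module found above.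

**Where this stops.** For $L=\mathrm{Vir}$ it gives nothing. The algebra $\mathcal W$ is infinite-dimensional and simple: given $0\neq p\frac d{dt}$ in an ideal, applying $\mathrm{ad}\frac d{dt}$ repeatedly differentiates $p$ until we reach a nonzero multiple of $\frac d{dt}$, and then $[\frac d{dt},t^{n+1}\frac d{dt}]=(n+1)t^n\frac d{dt}$ gives everything. So the kernel of a finite-dimensional representation, being an ideal of finite codimension, is all of $\mathcal W$. Hence $\mathsf L_\lambda Q=0$ and $\mathsf L_\lambda V=0$.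

**A different complement of $\Bbbk\partial$.** In $\hat{\mathfrak g}(\mathrm{Vir})$ the element $\delta=\partial-\mathsf L_{(0)}$ is central: $[\delta,\mathsf L_{(n)}]=-n\mathsf L_{(n-1)}+n\mathsf L_{(n-1)}=0$. Take $\mathfrak h=\Bbbk\delta+\mathrm{span}\{\mathsf L_{(n)}:n\ge1\}$. It has the ideal $J=\mathrm{span}\{\mathsf L_{(n)}:n\geq2\}$ with two-dimensional abelian quotient. The one-dimensional module with $\delta=\alpha$, $\mathsf L_{(1)}=\Delta$ induces to $\mathsf L_\lambda v=(T-\alpha+\Delta\lambda)v$, because $\mathsf L_{(0)}v=(\partial-\delta)v$. This is the faithful module found above.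

The new choice has its own limit. For $L=\mathrm{Vir}\oplus\mathrm{Vir}'$, trading $\partial$ for $\delta$ built from the first copy leaves the whole simple algebra $\mathfrak g(\mathrm{Vir}')$ inside $\mathfrak h$, so $\mathrm{Vir}'$ acts by zero on every module so induced. Two tasks result:

- *Separation:* embed $L$ into a direct sum of algebras with at most one Virasoro component each, in a way that $\delta=T-\ell_{(0)}$ can detect.
- *A good ideal:* for each piece find an ideal $J$ of $\mathfrak h$ of finite codimension that contains all $b_{(n)}$ with $n\ge n_0$, and contains all $a_{(n)}$, $n\ge0$, only for $a=0$.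

For the second task the idea is to get $J$ by duality. On a suitable dual $L^\vee$ of the adjoint module we look for a finite-dimensional $\mathfrak h$-stable subspace $E$ containing a basis, and let $J$ be its annihilator. So we need $L^\vee$ to be *locally finite* over $\mathfrak h$. By PBW it is enough to check this on subalgebras spanning $\mathfrak h$, and these can be chosen solvable, or nearly so. This calls for a version of Lie's theorem.

## Pure submodules, the radical, and the reduction to $\mathbb C$

**Definition (pure).** A submodule $N$ of an $H$-module $M$ is pure if $M/N$ is torsion-free; $N^{cl}=\{m:fm\in N\text{ for some }0\ne f\in H\}$ is its pure closure.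

For instance $TH\subset H$ is not pure, and its closure is $H$. If $M$ is finite and $N$ pure, then $M/N$ is free and $N$ is a direct summand. A pure submodule of full rank is everything. For a finite torsion-free $M$, $M[\lambda]$ is free over $\Bbbk[T,\lambda]$, hence torsion-free.

**Closures of submodules.** Let $M$ be a finite torsion-free $L$-module and $N$ a submodule. If $fm\in N$, $f\neq0$, then $f(T+\lambda)a_\lambda m=a_\lambda(fm)\in N[\lambda]$; as $(M/N^{cl})[\lambda]$ is torsion-free, $a_\lambda m\in N^{cl}[\lambda]$. So $N^{cl}$ is a submodule. For the adjoint module: closures of ideals are ideals.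

**Definition (rank-irreducible).** A finite torsion-free $L$-module $M\neq0$ is rank-irreducible if all its nonzero submodules have full rank.

Every finite torsion-free $M$ has a chain of pure submodules with rank-irreducible factors. A nonzero pure submodule $N$ of minimal rank is rank-irreducible, since the closure in $M$ of a nonzero submodule of $N$ is pure of the same rank. Pass to $M/N$ and induct on the rank. For example, $\mathrm{Vir}$ is rank-irreducible over itself, being of rank one, though $H\mathsf L$ may have proper submodules as a module over smaller algebras.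

**Definition (solvable, radical).** $L^{(0)}=L$, and $L^{(n+1)}=[L^{(n)},L^{(n)}]$ is the $H$-span of all coefficients of $[a_\lambda b]$, $a,b\in L^{(n)}$; $L$ is solvable if some $L^{(n)}=0$.

Extensions of solvable algebras by solvable ones are solvable, so sums of two solvable ideals are solvable. As $L$ is a Noetherian $H$-module, there is a largest solvable ideal $\mathrm{Rad}\,L$, and $L/\mathrm{Rad}\,L$ has no nonzero solvable ideals. By Step 1 the torsion part of $L/\mathrm{Rad}\,L$ is an abelian ideal, hence zero. So $\mathrm{Rad}\,L$ is pure. (These definitions also make sense for finite algebras with torsion.)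

**Theorem (DK)** (D'Andrea–Kac, *Structure theory of finite conformal algebras*, Selecta Math. 4 (1998), Theorem 7.1; see also Bakalov–D'Andrea–Kac, *Theory of finite pseudoalgebras*, Adv. Math. 162 (2001), Section 13). A finite Lie conformal algebra without nonzero solvable ideals is a finite direct sum of ideals of the types $\mathrm{Cur}\,\mathfrak s$, $\mathrm{Vir}$, and $\mathrm{Vir}\ltimes\mathrm{Cur}\,\mathfrak s$ with $[\mathsf L_\lambda s]=(T+\lambda)s$, where $\mathfrak s$ is finite-dimensional semisimple.

We use (DK) only for $\Bbbk=\mathbb C$, and only in Proposition 8. The next step justifies this.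

**Step 4: if (i)⇒(ii) holds over $\mathbb C$, it holds over $\Bbbk$.** Let $a_1,\dots,a_r$ be an $H$-basis of $L$ and $[a_{i\,\lambda}a_j]=\sum_kP^k_{ij}(T,\lambda)a_k$. Let $\Bbbk_0\subset\Bbbk$ be the algebraic closure in $\Bbbk$ of the field generated by the coefficients of all $P_{ij}^k$. It is algebraically closed, countable and of characteristic $0$, so it embeds into $\mathbb C$. Put $L_0=\bigoplus\Bbbk_0[T]a_i$, a Lie conformal algebra over $\Bbbk_0$ with $L=\Bbbk\otimes_{\Bbbk_0}L_0$.

A representation of rank $n$ is given by $n\times n$ matrices $A_i(\lambda,T)$ of the operators $a_{i\,\lambda}$ on a basis. On generators, (2) reads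
$$A_i(\lambda,T)A_j(\mu,T+\lambda)-A_j(\mu,T)A_i(\lambda,T+\mu)=\sum_kP_{ij}^k(-\lambda-\mu,\lambda)A_k(\lambda+\mu,T).$$
If the degrees of the $A_i$ are bounded by $D$, this is a finite system of polynomial equations over $\Bbbk_0$ in the coefficients of the $A_i$. Since $\sum h_i(T)a_i$ acts by $\sum h_i(-\lambda)A_i$, the representation is faithful iff the $A_i$ are linearly independent over the polynomials in $\lambda$. Write each $A_i$ as a row of the $T$-coefficients of its entries, polynomials in $\lambda$. Independence means that some $r\times r$ minor of the resulting matrix is nonzero, i.e. that some coefficient $g$ of some minor is nonzero; $g$ is a polynomial in the coefficients of the $A_i$.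

If $\mathbb C\otimes_{\Bbbk_0}L_0$ has a faithful representation of rank $n$, then for suitable $D,g$ the system "module axiom, $gz=1$" has a solution over $\mathbb C$. So its equations do not generate the unit ideal over $\Bbbk_0$, and by Hilbert's Nullstellensatz it has a solution over $\Bbbk_0\subset\Bbbk$. That is a faithful representation of $L$ on a free $H$-module of rank $n$.

**Functionals.** A pure subalgebra (ideal) $A\subset L$ gives a $\partial$-stable subalgebra (ideal) $\mathfrak g(A)\subset\mathfrak g(L)$, because an $H$-basis of $A$ extends to one of $L$. A linear map $\varphi:A\to\Bbbk[\lambda]$, $a\mapsto\varphi_a$, with $\varphi_{Ta}=-\lambda\varphi_a$ defines a functional on $\mathfrak g(A)$ by $\varphi(a_\lambda)=\varphi_a(\lambda)$, i.e. $\varphi(a_{(n)})$ is $n!$ times the $\lambda^n$-coefficient of $\varphi_a$. All maps $\varphi$ below are of this kind. Functionals are applied to power series coefficientwise.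

## Weight vectors of an ideal and the functional $\kappa$

In the classical proof of Lie's theorem one shows that a weight of an ideal is invariant under the whole algebra. Here $[\partial,a_\lambda]=-\lambda a_\lambda$ shows that it cannot be invariant under $\partial$ unless it is zero. The next lemma measures the failure: it is a single number for each $y\in\hat{\mathfrak g}(L)$.

**Lemma 3.** Let $I\subset L$ be a pure ideal, $M$ a finite torsion-free $L$-module, and $0\ne\varphi:I\to\Bbbk[\lambda]$ with $M_\varphi:=\{v:a_\lambda v=\varphi_a(\lambda)v\ \forall a\in I\}\ne0$. Then: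

(a) $HM_\varphi=H\otimes M_\varphi$; so $\dim M_\varphi\le\mathrm{rk}\,M<\infty$.

(b) There is a unique linear $\kappa:\hat{\mathfrak g}(L)\to\Bbbk$ with
$$\varphi([y,a_\lambda])=\kappa(y)\,\lambda\,\varphi_a(\lambda)\qquad\text{for all }a\in I,\ y\in\hat{\mathfrak g}(L).\tag{5}$$
Moreover $\kappa(\partial)=-1$, $\kappa|_{\mathfrak g(I)}=0$, $\ker\kappa$ is a subalgebra preserving $M_\varphi$, and for each $b\in L$, $\kappa(b_{(n)})=0$ for $n\gg0$.

*Proof.* (a) Suppose $\sum_{i\le d}T^iv_i=0$ with $v_i\in M_\varphi$, $v_d\ne0$, and $d$ minimal; then $d\ge1$. Choose $a$ with $\varphi_a\ne0$ and apply $a_\lambda-\varphi_a(\lambda)$: $\varphi_a(\lambda)\sum_i((T+\lambda)^i-T^i)v_i=0$. Cancel $\varphi_a(\lambda)$ and take the coefficient of $\lambda$: $\sum_iiT^{i-1}v_i=0$, a shorter relation with leading vector $dv_d\ne0$. This contradicts minimality. So $\Bbbk$-independent vectors of $M_\varphi$ are $H$-independent.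

(b) *A commutation formula.* Right multiplication by $y$ is left multiplication by $y$ minus $\mathrm{ad}\,y$, and the last two commute. So for $u\in\mathfrak g(I)$, $uy^i=\sum_j(-1)^j\binom ijy^{i-j}(\mathrm{ad}\,y)^j(u)$. Here $(\mathrm{ad}\,y)^ju\in\mathfrak g(I)$ acts on $0\neq v\in M_\varphi$ by the scalar $\varphi((\mathrm{ad}\,y)^ju)$, whence
$$u\,y^iv=\sum_j(-1)^j\tbinom ij\,\varphi((\mathrm{ad}\,y)^ju)\,y^{i-j}v.\tag{6}$$

*A minimal relation.* As $M$ has finite rank, there is a relation $\sum_{i=0}^qf_i(T)y^iv=0$ with $f_q\neq0$. Take $q$ minimal, so $q\ge1$ and $v,\dots,y^{q-1}v$ are $H$-independent; then take $\deg f_q$ minimal. Applying $a_\lambda-\varphi_a(\lambda)$, $a\in I$, and using (6),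
$$\sum_if_i(T+\lambda)\sum_j(-1)^j\tbinom ij\varphi((\mathrm{ad}\,y)^ja_\lambda)\,y^{i-j}v-\varphi_a(\lambda)\sum_if_i(T)y^iv=0.\tag{7}$$
Each $\lambda$-coefficient is an $H$-relation among $v,\dots,y^qv$. The coefficient of $y^qv$ comes from $(f_q(T+\lambda)-f_q(T))\varphi_a(\lambda)$ and has $T$-degree $<\deg f_q$, so it vanishes by minimality. Choosing $\varphi_a\ne0$, we see that $f_q$ is constant, say $f_q=1$.

*The number $\kappa(y)$.* Now (7) involves only $v,\dots,y^{q-1}v$, which are $H$-independent, so for every $a\in I$ the coefficient of $y^{q-1}v$ vanishes: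
$$q\,\varphi([y,a_\lambda])=\big(f_{q-1}(T+\lambda)-f_{q-1}(T)\big)\varphi_a(\lambda).$$
For $\varphi_a\ne0$ the left side is free of $T$, so $f_{q-1}(T+\lambda)-f_{q-1}(T)$ is free of $T$. Its $\lambda$-coefficient $f_{q-1}'(T)$ is then constant, and the difference is $c\lambda$ with $c\in\Bbbk$. So (5) holds with $\kappa(y)=c/q$ for all $a\in I$. Taking $a$ with $\varphi_a\ne0$, (5) determines $\kappa(y)$ and shows that it is linear in $y$.

*Its properties.* From $[\partial,a_\lambda]=-\lambda a_\lambda$ we get $\kappa(\partial)=-1$. For $y,u\in\mathfrak g(I)$, $\varphi([y,u])v=(yu-uy)v=0$, so $\kappa|_{\mathfrak g(I)}=0$. By (5), $\kappa(y)=0$ iff $\varphi([y,\mathfrak g(I)])=0$. If $y,z\in\ker\kappa$ and $u\in\mathfrak g(I)$, then $\varphi([[y,z],u])=\varphi([y,[z,u]])-\varphi([z,[y,u]])=0$ because $\mathfrak g(I)$ is an ideal of $\hat{\mathfrak g}(L)$; so $\ker\kappa$ is a subalgebra. For $y\in\ker\kappa$, $v\in M_\varphi$, $u\in\mathfrak g(I)$: $u\,yv=y\,uv-[y,u]v=\varphi(u)yv$, so $yv\in M_\varphi$. Finally,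
$$\sum_n\tfrac{\mu^n}{n!}\kappa(b_{(n)})\,\lambda\varphi_a(\lambda)=\varphi([b_\mu,a_\lambda])=\varphi_{[b_\mu a]}(\lambda+\mu)$$
is polynomial in $\mu$; with $\varphi_a\ne0$ this gives $\kappa(b_{(n)})=0$ for $n\gg0$. $\square$

## Lie's theorem for solvable Lie conformal algebras

**Lemma 4.** Let $R$ be solvable and $M\ne0$ a finite torsion-free $R$-module. Then there are $0\ne v\in M$ and $\varphi$ with $a_\lambda v=\varphi_a(\lambda)v$ for all $a\in R$.

*Proof.* Induct on $\mathrm{rk}\,R$; rank $0$ is trivial. Let $R\neq0$.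

**Step A: the derived algebra has smaller rank.** This provides an ideal of corank one. Let $N\subset R$ be a subalgebra of full rank, and $a,b\in R$. Pick $f\neq0$ with $fa,fb\in N$. Then $f(-\lambda)f(T+\lambda)[a_\lambda b]\in[N,N][\lambda]$, and $(R/[N,N]^{cl})[\lambda]$ is torsion-free over $\Bbbk[T,\lambda]$, so $[a_\lambda b]\in[N,N]^{cl}[\lambda]$. Hence $[N,N]^{cl}=[R,R]^{cl}$. If $[R,R]$ had full rank, then inductively, with $N=R^{(n)}$, all $R^{(n)}$ would have full rank, contradicting solvability.

So $R/[R,R]^{cl}$ is free of positive rank. Let $I$ be the preimage of a free direct summand of corank one. It is pure, contains $[R,R]$ and so is an ideal, is solvable, and $R=I\oplus Hb$ for some $b$. By induction $M_\varphi=\{v:a_\lambda v=\varphi_a(\lambda)v\ \forall a\in I\}\ne0$ for some $\varphi:I\to\Bbbk[\lambda]$.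

It suffices to find a common eigenvector $v$ of all $b_{(n)}$ in $M_\varphi$. For then $b_\lambda v=\varphi_b(\lambda)v$ with $\varphi_b$ polynomial, as $b_{(n)}v=0$ for $n\gg0$, and $(fb)_\lambda v=f(-\lambda)\varphi_b(\lambda)v$. Note that $[b_{(m)},b_{(n)}]\in\mathfrak g(I)$, since $[R,R]\subset I$.

**Step B: the case $\varphi\ne0$.** We show that $\kappa$ vanishes on the $b_{(n)}$, so that they preserve $M_\varphi$. Use Lemma 3 and put $\kappa_n=\kappa(b_{(n)})$. Since $\kappa(\partial)=-1$, $y_n=b_{(n)}+\kappa_n\partial$ lies in $\ker\kappa$, hence so does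
$$[y_m,y_n]\equiv-n\kappa_m\,b_{(n-1)}+m\kappa_n\,b_{(m-1)}\pmod{\mathfrak g(I)},$$
that is, $-n\kappa_m\kappa_{n-1}+m\kappa_n\kappa_{m-1}=0$. If $n$ is maximal with $\kappa_n\ne0$, then $m=n+1$ gives $(n+1)\kappa_n^2=0$, a contradiction. So all $b_{(n)}\in\ker\kappa$ preserve the finite-dimensional space $M_\varphi$. Their commutators lie in $\mathfrak g(I)$ and act by scalars of trace $0$, i.e. by $0$. So the $b_{(n)}$ commute on $M_\varphi$ and have a common eigenvector.

**Step C: the case $\varphi=0$.** Now $M_0=\{v:I_\lambda v=0\}$ may be infinite-dimensional; it is an $H$-submodule, stable under $b_\lambda$ as $I$ is an ideal, and the $b_{(m)}$ commute on it. We look for a finite-dimensional piece. Let $N_n=\{v\in M_0:b_{(m)}v=0\ \forall m\ge n\}$. Then $\bigcup_nN_n=M_0$; let $n$ be minimal with $N_n\neq0$. If $n=0$, any $0\neq v\in N_0$ works. If $n\ge1$, then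
$$HN_n=H\otimes N_n.\tag{8}$$
Indeed, let $\sum_{i\le d}T^iv_i=0$ with $v_i\in N_n$, $v_d\ne0$. Apply $b_\lambda$: $\sum_i(T+\lambda)^ib_\lambda v_i=0$, where $b_\lambda v_i$ has $\lambda$-degree $\le n-1$. The coefficient of $\lambda^{d+n-1}$ gives $b_{(n-1)}v_d=0$, so $v_d\in N_{n-1}=0$, a contradiction. Hence $\dim N_n\le\mathrm{rk}\,M<\infty$. The commuting $b_{(m)}$ preserve $N_n$; take a common eigenvector. $\square$

## Dual modules and local finiteness

**Definition (dual).** For a finite torsion-free $L$-module $M$ let $M^\vee=\{\xi:M\to\Bbbk[\lambda]\text{ linear},\ \xi(Tm)=-\lambda\xi(m)\}$, with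
$$(a_\mu\xi)(m)(\lambda)=-\xi(a_\mu m)(\lambda+\mu),\qquad(\partial\xi)(m)=\lambda\,\xi(m).\tag{9}$$

A $\xi$ may be prescribed freely on an $H$-basis of $M$, so $M^\vee$ is a free $\Bbbk[\lambda]$-module of rank $\mathrm{rk}\,M$. It is a $\hat{\mathfrak g}(L)$-module:

- $\xi(a_\mu Tm)(\lambda+\mu)=\xi((T+\mu)a_\mu m)(\lambda+\mu)=-\lambda\,\xi(a_\mu m)(\lambda+\mu)$, so the $\mu$-coefficients of $a_\mu\xi$ lie in $M^\vee$; and $(Ta)_\mu\xi=-\mu\,a_\mu\xi$;
- $([a_\mu,b_\nu]\xi)(m)(\lambda)=\xi((b_\nu a_\mu-a_\mu b_\nu)m)(\lambda+\mu+\nu)=-\xi([a_\mu b]_{\mu+\nu}m)(\lambda+\mu+\nu)=([a_\mu b]_{\mu+\nu}\xi)(m)(\lambda)$;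
- $([\partial,a_\mu]\xi)(m)(\lambda)=(-\lambda+\lambda+\mu)\,\xi(a_\mu m)(\lambda+\mu)=-\mu\,(a_\mu\xi)(m)(\lambda)$.

Since $a_\mu\xi$ is determined by its values on a finite basis of $M$, it is polynomial in $\mu$: $a_{(n)}\xi=0$ for $n\gg0$. As $\hat{\mathfrak g}(L)$ is spanned by $\partial$ and the $a^i_{(n)}$ with finitely many $a^i$, we get:

(B) for every finite-dimensional $E\subset M^\vee$, the space $\hat{\mathfrak g}(L)E$ is finite-dimensional.

*Example.* Let $\mathrm{Vir}$ act on $M=Hv$ by $\mathsf L_\lambda v=(T-\alpha+\Delta\lambda)v$. Identify $M^\vee$ with $\Bbbk[\lambda]$ by $\xi\mapsto p=\xi(v)$. Then $(\mathsf L_\mu p)(\lambda)=(\lambda+\mu+\alpha-\Delta\mu)\,p(\lambda+\mu)$. The operator $\mathsf L_{(0)}$ is multiplication by $\lambda+\alpha$ and raises degrees without end. But $\delta=\partial-\mathsf L_{(0)}$ is the scalar $-\alpha$, and the $\mathsf L_{(n)}$, $n\ge1$, do not raise the degree. So $M^\vee$ is not locally finite over $\mathfrak g(\mathrm{Vir})$, but it is locally finite over the other complement $\mathfrak h$.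

*Functoriality.* A pure submodule $N\subset M$ gives an exact sequence of $\hat{\mathfrak g}(L)$-modules $0\to(M/N)^\vee\to M^\vee\to N^\vee\to0$; the maps commute with (9), and exactness holds as $N$ is a direct summand over $H$. A submodule $M'\subset M$ of full rank gives by restriction an injection $M^\vee\hookrightarrow M'^\vee$: if $\xi|_{M'}=0$ and $fm\in M'$, $f\ne0$, then $f(-\lambda)\xi(m)=0$, so $\xi(m)=0$.

A module $W$ is *locally finite* over a Lie algebra $\mathfrak k$ if $\dim U(\mathfrak k)w<\infty$ for all $w\in W$.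

**Lemma 5.** Let $\mathfrak k\subset\hat{\mathfrak g}(L)$ be a subalgebra. (i) Local finiteness over $\mathfrak k$ passes to submodules and quotients. (ii) For $\hat{\mathfrak g}(L)$-modules with (B) it passes to extensions. (iii) If $\mathfrak k=\mathfrak k_1+\dots+\mathfrak k_p$ as a vector space, with subalgebras $\mathfrak k_j$, and $W$ is locally finite over each $\mathfrak k_j$, then $W$ is locally finite over $\mathfrak k$.

*Proof.* (i) is clear. (ii) Let $0\to W'\to W\to W''\to0$ with $W',W''$ locally finite, $W$ with (B), and $w\in W$. Choose a finite-dimensional $E\ni w$ in $W$ mapping onto $U(\mathfrak k)\bar w\subset W''$. Then $\mathfrak kE$ is finite-dimensional by (B), and contained in $E+W'$. So $\mathfrak kE\subset E+E'$ with $E'\subset W'$ finite-dimensional, and $E+U(\mathfrak k)E'$ is finite-dimensional, $\mathfrak k$-stable, and contains $w$.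

(iii) Choose a basis of $\mathfrak k$ consisting of a basis of $\mathfrak k_1$, then elements of $\mathfrak k_2$ completing it to a basis of $\mathfrak k_1+\mathfrak k_2$, and so on. Ordered PBW monomials show $U(\mathfrak k)=U(\mathfrak k_1)\cdots U(\mathfrak k_p)$. So $U(\mathfrak k)w$ is finite-dimensional: apply $U(\mathfrak k_p)$, then $U(\mathfrak k_{p-1})$, and so on, each time to a finite-dimensional space. $\square$

**Lemma 6.** If $A\subset L$ is a pure solvable subalgebra and $M$ a finite torsion-free $L$-module, then $M^\vee$ is locally finite over $\mathfrak g(A)$.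

*Proof.* Regard $M$ as an $A$-module; its dual is $M^\vee$ restricted to $\hat{\mathfrak g}(A)$. If $v\ne0$ is as in Lemma 4 for $A$, then $Hv$ is a submodule and $N=(Hv)^{cl}$ is a pure submodule of rank one. Passing to $M/N$ and repeating, we get a chain of pure $A$-submodules whose factors $N$ have rank one and contain $Hv$ with $v\neq0$, $a_\lambda v=\varphi_a(\lambda)v$. By Lemma 5(i),(ii) and $N^\vee\subset(Hv)^\vee$, it suffices to treat $(Hv)^\vee=\Bbbk[\lambda]$. There $(a_\mu p)(\lambda)=-\varphi_a(\mu)\,p(\lambda+\mu)$, which does not raise the degree in $\lambda$. $\square$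

## The spectrum of $T-\ell_{(0)}$

We turn to one Virasoro element on top of a solvable ideal. On any module $\ell_{(0)}$ commutes with $T$ (take $\lambda=0$ in $\ell_\lambda T=(T+\lambda)\ell_\lambda$), so $T-\ell_{(0)}$ is an $H$-linear operator and has eigenvalues in an algebraic closure of $\Bbbk(T)$. The lemma says that only two kinds of eigenvalue occur: constants $c$, and $T-c$. The two kinds can be seen on $Hv$: $\ell_\lambda v=(T-\alpha+\Delta\lambda)v$ gives $\alpha$, and $\ell_\lambda v=0$ gives $T$.

**Lemma 7.** Let $A=R\oplus H\ell$, with $R$ a pure solvable ideal and $[\ell_\lambda\ell]\equiv(T+2\lambda)\ell\bmod R[\lambda]$. Let $M$ be a finite torsion-free $A$-module and $\delta=T-\ell_{(0)}$ on $M$.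

(a) The characteristic polynomial of $\delta$ is $\chi_0(X)\,\chi_1(X-T)$ with monic $\chi_0,\chi_1\in\Bbbk[X]$.

(b) If all eigenvalues of $\delta$ lie in $\Bbbk$, then $M^\vee$ is locally finite over $\mathfrak w:=\mathfrak g(R)+\mathrm{span}\{\ell_{(n)}:n\ge1\}+\Bbbk\delta$, where $\delta=\partial-\ell_{(0)}\in\hat{\mathfrak g}(A)$.

The condition in (b) is needed. If $\ell_\lambda v=0$ on $M=Hv$, then $\ell_\mu$ acts by zero on $M^\vee=\Bbbk[\lambda]$ and $\delta=\partial$ is multiplication by $\lambda$, which is not locally finite.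

*Proof.* From $[\ell_\lambda,\ell_\mu]\equiv(\lambda-\mu)\ell_{\lambda+\mu}$ we get
$$[\ell_{(m)},\ell_{(n)}]\equiv(m-n)\ell_{(m+n-1)},\qquad[\delta,\ell_{(n)}]\equiv-n\ell_{(n-1)}+n\ell_{(n-1)}=0\pmod{\mathfrak g(R)},\tag{10}$$
and $\mathfrak g(R)$ is an ideal of $\hat{\mathfrak g}(A)$; so $\mathfrak w$ is a subalgebra.

**Step A: reduction to rank-irreducible $M$.** Characteristic polynomials are multiplicative along chains of pure submodules, and can be computed on submodules of full rank. In (b), eigenvalues on factors are among those on $M$, and local finiteness passes to extensions by Lemma 5(ii). So we may assume $M$ rank-irreducible over $A$. By Lemma 4 applied to $R$, there is $\varphi:R\to\Bbbk[\lambda]$ with $M_\varphi=\{v:a_\lambda v=\varphi_a(\lambda)v\ \forall a\in R\}\ne0$.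

**Step B: a situation (∗) in which we are done.** Suppose there is a finite-dimensional $0\ne U\subset M$ with $HU=H\otimes U$, stable under $\delta$ and all $\ell_{(n)}$, $n\ge1$, with $a_\lambda u=\varphi_a(\lambda)u$ for $a\in R$, $u\in U$. Then
$$\ell_\lambda u=Tu-\delta u+\sum_{k\ge1}\tfrac{\lambda^k}{k!}\ell_{(k)}u,$$
so $M'=HU$ is a nonzero submodule, of full rank by rank-irreducibility. On $H\otimes U$ the matrix of $\delta$ is constant, so the characteristic polynomial lies in $\Bbbk[X]$, which is (a). For (b), $\xi\in M'^\vee$ is determined by $\xi|_U:U\to\Bbbk[\lambda]$; let this have degree $\le d$. By (9), for $a\in R$, $(a_\mu\xi)(u)(\lambda)=-\varphi_a(\mu)\,\xi(u)(\lambda+\mu)$, and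
$$(\ell_\mu\xi)(u)(\lambda)=(\lambda+\mu)\,\xi(u)(\lambda+\mu)+\xi(\delta u)(\lambda+\mu)-\sum_{k\ge1}\tfrac{\mu^k}{k!}\,\xi(\ell_{(k)}u)(\lambda+\mu).$$
The coefficient at $\mu^0$ is $\lambda\xi(u)(\lambda)+\xi(\delta u)(\lambda)$, so $(\delta\xi)(u)=-\xi(\delta u)$. The coefficient at $\mu^n$ with $n\ge1$ has $\lambda$-degree $\le d$: the first term has total degree $\le d+1$ in $\lambda,\mu$, and the others do not raise the $\lambda$-degree. So $\mathfrak w$ preserves the finite-dimensional space $\{\xi:\deg\xi|_U\le d\}$. Hence $M'^\vee$, and its submodule $M^\vee$, are locally finite over $\mathfrak w$.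

**Step C: the case $\varphi\ne0$.** Lemma 3, with $I=R$ and $A$ in place of $L$, leaves two possibilities. Put $\kappa_n=\kappa(\ell_{(n)})$, $y_n=\ell_{(n)}+\kappa_n\partial\in\ker\kappa$. Applying $\kappa$ to $[y_m,y_n]\in\ker\kappa$ and using (10),
$$(m-n)\kappa_{m+n-1}-n\kappa_m\kappa_{n-1}+m\kappa_n\kappa_{m-1}=0.$$
If $n\ge1$ is maximal with $\kappa_n\neq0$, then $m=n+1$ gives $(n+1)\kappa_n^2=0$, because $\kappa_{2n}=\kappa_{n+1}=0$: a contradiction. So $\kappa_n=0$ for $n\ge1$. Taking $(m,n)=(1,0)$ gives $\kappa_0+\kappa_0^2=0$.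

If $\kappa_0=-1$, then $\kappa(\delta)=-1-\kappa_0=0$. So $\delta$ and the $\ell_{(n)}$, $n\ge1$, preserve $M_\varphi$, and by Lemma 3(a) we are in (∗) with $U=M_\varphi$.

If $\kappa_0=0$, then $\mathfrak g(A)\subset\ker\kappa$ preserves $M_\varphi$, and $\mathfrak g(R)$ acts on it by scalars. The elements of $\mathfrak g(A)$ acting on $M_\varphi$ by scalars form an ideal, of finite codimension, containing $\mathfrak g(R)$. By (10), $\mathfrak g(A)/\mathfrak g(R)\cong\mathcal W$, which is infinite-dimensional and simple. So all of $\mathfrak g(A)$ acts on $M_\varphi$ by scalars. Then $HM_\varphi$ is a submodule, of full rank; $\ell_{(0)}=c\in\Bbbk$ on it, and $\delta=T-c$. This agrees with (a), with $\chi_1(X)=(X+c)^{\mathrm{rk}\,M}$, and is excluded in (b).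

**Step D: the case $\varphi=0$.** The set $\{v:R_\lambda v=0\}$ is a nonzero submodule, as $R$ is an ideal. It is pure, since $a_\lambda(fv)=f(T+\lambda)a_\lambda v$. By rank-irreducibility it has full rank, so it equals $M$: $\mathfrak g(R)$ acts by $0$ on $M$. Let $N_n=\{v:\ell_{(m)}v=0\ \forall m\ge n\}$ and let $n$ be minimal with $N_n\ne0$. If $n=0$, then $N_0=\{v:\ell_\lambda v=0\}$ is a submodule, of full rank, with $\delta=T$ on it; this agrees with (a) and is excluded in (b). If $n\ge1$, the argument for (8), with $\ell$ in place of $b$, gives $HN_n=H\otimes N_n$ and $\dim N_n<\infty$. For $k\ge n$, $m\ge1$, $v\in N_n$,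
$$\ell_{(k)}\ell_{(m)}v=(k-m)\ell_{(k+m-1)}v+\ell_{(m)}\ell_{(k)}v=0,$$
so the $\ell_{(m)}$, $m\ge1$, preserve $N_n$. By (10), $\delta$ commutes with all $\ell_{(k)}$ on $M$ and preserves $N_n$. So we are in (∗) with $U=N_n$ and $\varphi=0$. $\square$

## Separating the Virasoro components

**Definition (kinds).** $L$ has *kind 0* if $L/\mathrm{Rad}\,L\cong\mathrm{Cur}\,\mathfrak s$, $\mathfrak s$ semisimple, possibly $0$. $L$ has *kind 1* if $L/\mathrm{Rad}\,L\cong\mathrm{Vir}$ or $\mathrm{Vir}\ltimes\mathrm{Cur}\,\mathfrak s$ and, for some lift $\ell\in L$ of $\mathsf L$, all eigenvalues of $\delta=T-\ell_{(0)}$ on $L$ lie in $\Bbbk$.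

*Examples.* $\mathrm{Vir}$ has kind 1, with $\delta=0$. The direct sum $\mathrm{Vir}\oplus Hc$ with $c$ central fails the eigenvalue condition for $\ell=\mathsf L$: there $\delta=0$ on $\mathrm{Vir}$ and $\delta c=Tc$. It is, visibly, a sum of an algebra of kind 1 and one of kind 0. In $\mathrm{Vir}\oplus\mathrm{Vir}'$, with $\ell$ from the first copy, $\delta$ is $0$ on the first copy and $T$ on the second. In these examples the two types of eigenvalue split $L$. In general this holds up to finite torsion, which is enough for an embedding.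

**Proposition 8** ($\Bbbk=\mathbb C$). Every finite torsion-free $L$ embeds into a finite direct sum of algebras of kinds 0 and 1.

*Proof.* Let $R=\mathrm{Rad}\,L$ and $\pi:L\to S=L/R$; $S$ is described by (DK). Induct on the number $k$ of components of $S$ containing $\mathrm{Vir}$. If $k=0$, then $S\cong\mathrm{Cur}\,\mathfrak s$ and $L$ has kind 0. Let $k\ge1$ and $S=V\oplus S'$ with $V=\mathrm{Vir}$ or $\mathrm{Vir}\ltimes\mathrm{Cur}\,\mathfrak s$. Let $\ell$ be a lift of $\mathsf L\in V$ and $A=R\oplus H\ell$, a pure subalgebra as in Lemma 7.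

**Step A: two spectral submodules.** We split $L$ by the eigenvalues of $\delta=T-\ell_{(0)}$, up to torsion. Put
$$L^0=\{a:f(\delta)a=0\text{ for some }0\ne f\in\Bbbk[X]\},\qquad L^1=\{a:f(\delta-T)a=0\text{ for some }0\neq f\in\Bbbk[X]\}.$$
They are $H$-submodules, pure because $f(\delta)$ and $f(\delta-T)$ are $H$-linear and $L$ is torsion-free. For nonzero $f,g\in\Bbbk[X]$, the polynomials $f(X)$ and $g(X-T)$ are coprime in $\Bbbk(T)[X]$: their roots lie in $\Bbbk$ and in $T+\Bbbk$. So $L^0\cap L^1=0$. By Lemma 7(a) for the $A$-module $L$ and Cayley–Hamilton, $\Bbbk(T)\otimes_HL$ is the sum of the kernels of $\chi_0(\delta)$ and $\chi_1(\delta-T)$. Clearing denominators, $L^0+L^1$ has full rank in $L$. As $\Bbbk$ is algebraically closed, $L^0=\sum_{c,n}\ker(\delta-c)^n$ and $L^1=\sum_{c,n}\ker(\delta-T-c)^n$ with $c\in\Bbbk$.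

**Step B: brackets.** We show that $L^0$ and $L^1$ are closed under the bracket and that $[L^0{}_\lambda L^1]=0$. The operator $T$ is a derivation, $T[a_\lambda b]=[Ta_\lambda b]+[a_\lambda Tb]$, and so is $\ell_{(0)}$, by the Jacobi identity at $\lambda=0$. Hence so are $\delta$ and $\delta-T$. From
$$(\delta-c-d)[a_\lambda b]=[(\delta-c)a_\lambda b]+[a_\lambda(\delta-d)b]$$
a high power of $\delta-c-d$ kills $[a_\lambda b]$ if $(\delta-c)^na=0=(\delta-d)^mb$; so $[L^0{}_\lambda L^0]\subset L^0[\lambda]$. The same identity with $\delta-T$ in place of $\delta$ gives $[L^1{}_\lambda L^1]\subset L^1[\lambda]$.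

Now let $(\delta-c)^na=0=(\delta-T-d)^mb$. Since $[a_\lambda Tb]=(T+\lambda)[a_\lambda b]$,
$$(\delta-T-\lambda-c-d)[a_\lambda b]=[(\delta-c)a_\lambda b]+[a_\lambda(\delta-T-d)b].$$
We claim $[a_\lambda b]=0$, by induction on $n+m$; if $n=0$ or $m=0$, then $a=0$ or $b=0$. By induction the right side is $0$. As $\delta-T-c-d$ does not involve $\lambda$, the top $\lambda$-coefficient of $[a_\lambda b]$ must vanish, so $[a_\lambda b]=0$. Thus $[L^0{}_\lambda L^1]=0$, and $[L^1{}_\lambda L^0]=0$ by skew-symmetry.

**Step C: ideals and the embedding.** For $b\in L$ pick $f\ne0$ with $fb\in L^0+L^1$. For $a\in L^i$, Step B gives $f(-\lambda)[b_\lambda a]=[fb_\lambda a]\in L^i[\lambda]$, so $[b_\lambda a]\in L^i[\lambda]$ by purity. So $L^0$ and $L^1$ are ideals. Set $L'=L/L^1$ and $L''=L/L^0$. Both are finite and torsion-free, and $L\to L'\oplus L''$ is injective since $L^0\cap L^1=0$.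

**Step D: the quotients are simpler.** We show that $L'$ has kind 1 and that induction applies to $L''$. On $S$, $\delta$ induces $T-\mathsf L_{(0)}$. Since $\mathsf L_{(0)}\mathsf L=T\mathsf L$ and $\mathsf L_{(0)}s=Ts$, this is $0$ on $V$; it is $T$ on $S'$. If $f(\delta)a=0$, the $S'$-component of $\pi(a)$ is killed by $f(T)$, hence is $0$. If $f(\delta-T)a=0$, the $V$-component of $\pi(a)$ is killed by $f(-T)$, hence is $0$. So $\pi(L^0)\subset V$ and $\pi(L^1)\subset S'$, both of full rank, because $L^0+L^1$ has full rank in $L$.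

The image of $R$ in $L''$ is a solvable ideal with quotient $S/\pi(L^0)=V/\pi(L^0)\oplus S'$. The first summand is torsion, hence an abelian ideal by Step 1. Its preimage in $L''$ is a solvable ideal with quotient $S'$, which has no nonzero solvable ideals, being a direct summand of $S$. So $L''/\mathrm{Rad}\,L''\cong S'$, with $k-1$ Virasoro components, and induction applies to $L''$.

In the same way, from $S/\pi(L^1)=V\oplus S'/\pi(L^1)$ we get $L'/\mathrm{Rad}\,L'\cong V$, and the image of $\ell$ lifts $\mathsf L$. As $L^0$ is finitely generated, one $0\neq f\in\Bbbk[X]$ satisfies $f(\delta)L^0=0$. Since $L^0$ maps onto a submodule of full rank of the torsion-free module $L'$, $f(\delta)=0$ on $L'$. So all eigenvalues of $\delta$ on $L'$ lie in $\Bbbk$, and $L'$ has kind 1. $\square$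

## Faithful modules for the pieces

**Proposition 9.** Every $L$ of kind 0 or 1 has a faithful representation on a free $H$-module of finite rank.

*Proof.* Let $R=\mathrm{Rad}\,L$, and let $s_1,\dots,s_p\in L$ lift a basis of $1\otimes\mathfrak s$ ($p=0$ if $L/R$ is $0$ or $\mathrm{Vir}$). In kind 1 let $\ell$ be the given lift of $\mathsf L$. An $H$-basis of $R$ together with the $s_j$ (and $\ell$) is an $H$-basis of $L$; fix it.

**Step A: the complement $\mathfrak h$.** We choose $\mathfrak h$ as a sum of subalgebras over which local finiteness is known. Each $A_j=R\oplus Hs_j$ is a pure subalgebra with $[s_{j\,\lambda}s_j]\in R[\lambda]$, hence solvable. Put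
$$\mathfrak h=\mathfrak g(R)+\sum_j\mathfrak g(A_j)=\mathfrak g(L)\ \ (\text{kind }0),\qquad\mathfrak h=\mathfrak w+\sum_j\mathfrak g(A_j)\ \ (\text{kind }1),$$
with $\mathfrak w$ from Lemma 7 for $A=R\oplus H\ell$. In kind 1, $\mathfrak h$ is spanned by $\mathfrak g(R)$, $s_{j(n)}$ ($n\ge0$), $\ell_{(n)}$ ($n\ge1$) and $\delta=\partial-\ell_{(0)}$. It is a subalgebra because, modulo the ideal $\mathfrak g(R)$ of $\hat{\mathfrak g}(L)$,
$$[\ell_{(m)},\ell_{(n)}]\equiv(m-n)\ell_{(m+n-1)},\quad[\ell_\lambda,s_\mu]\equiv((T+\lambda)s)_{\lambda+\mu}=-\mu s_{\lambda+\mu},\quad[s_\lambda,s'_\mu]\equiv[s,s']_{\lambda+\mu},$$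
and $[\delta,\ell_{(n)}]\equiv0$, $[\delta,s_{(n)}]\equiv-ns_{(n-1)}+ns_{(n-1)}=0$. In both kinds $\hat{\mathfrak g}(L)=\Bbbk\partial\oplus\mathfrak h$.

**Step B: $L^\vee$ is locally finite over $\mathfrak h$.** This is what produces the ideal $J$. Take $M=L$, the adjoint module. $L^\vee$ is locally finite over $\mathfrak g(R)$ and over each $\mathfrak g(A_j)$ by Lemma 6. In kind 1 it is locally finite over $\mathfrak w$ by Lemma 7(b), whose hypothesis is the eigenvalue condition of kind 1. Lemma 5(iii) gives the claim.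

**Step C: the ideal $J$.** Write $\mathfrak g=\mathfrak g(L)$. The pairing $\langle\xi,a_\lambda\rangle=\xi(a)(\lambda)$ makes elements of $L^\vee$ functionals on $\mathfrak g$; explicitly, $\langle\xi,a_{(n)}\rangle$ is $n!$ times the coefficient of $\lambda^n$ in $\xi(a)$. It is invariant:
$$\langle x\xi,y\rangle=-\langle\xi,[x,y]\rangle\qquad(x\in\hat{\mathfrak g}(L),\ y\in\mathfrak g).\tag{11}$$
For $x=b_\mu$, $y=a_\lambda$ both sides are $-\xi([b_\mu a])(\lambda+\mu)$; for $x=\partial$, $y=a_\lambda$ both are $\lambda\xi(a)(\lambda)$. By Step B there is a finite-dimensional $\mathfrak h$-submodule $E\subset L^\vee$ containing a $\Bbbk[\lambda]$-basis $\xi_1,\dots,\xi_r$ of $L^\vee$. Put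
$$J=\{y\in\mathfrak h\cap\mathfrak g:\langle E,y\rangle=0\}.$$
For $x\in\mathfrak h$, $y\in J$, $\xi\in E$: $[x,y]\in\mathfrak h\cap\mathfrak g$, as $\mathfrak g$ is an ideal of $\hat{\mathfrak g}(L)$, and $\langle\xi,[x,y]\rangle=-\langle x\xi,y\rangle=0$. So $J$ is an ideal of $\mathfrak h$. It has finite codimension, since $\dim\mathfrak h/(\mathfrak h\cap\mathfrak g)\le1$ and $\dim E<\infty$. Finally, elements of $E$ have bounded degree on the fixed basis of $L$, and $b_{(n)}\in\mathfrak h\cap\mathfrak g$ for every basis element $b$ and $n\ge1$. So there is $n_0\ge1$ with $b_{(n)}\in J$ for all basis elements $b$ and all $n\ge n_0$.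

**Step D: induction.** Let $Q\ne0$ be a finite-dimensional module of $\mathfrak h/J$ on which $\mathfrak h/J$ acts faithfully, by Ado's theorem. By Lemma 2, $V=U(\hat{\mathfrak g}(L))\otimes_{U(\mathfrak h)}Q$ is an $L$-module, free over $H$ of rank $\dim Q$. If $a\in L$ acts by $0$ on $V$, Lemma 2 says that all $a_{(n)}$ lie in $\mathfrak h\cap\mathfrak g$ and annihilate $Q$; hence $a_{(n)}\in J$ for all $n$. So $\langle\xi_i,a_{(n)}\rangle=0$ for all $i,n$, i.e. $\xi_i(a)=0$ for all $i$. As the $\xi_i$ form a $\Bbbk[\lambda]$-basis of $L^\vee$, all $\xi\in L^\vee$ vanish at $a$. If $a=\sum h_k(T)b_k$ in the fixed basis, the $\xi$ with $\xi(b_k)=1$ and $\xi(b_l)=0$ for $l\neq k$ gives $h_k(-\lambda)=0$. So $a=0$. $\square$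

## The proof of (i)⇒(ii)

By Step 4 we may take $\Bbbk=\mathbb C$. By Proposition 8, $L\hookrightarrow\bigoplus_jL_j$, a finite sum with $L_j$ of kind 0 or 1. By Proposition 9 each $L_j$ has a faithful module $V_j$, free of finite rank over $H$. Let $\bigoplus_jL_j$ act on $\bigoplus_jV_j$, each $L_j$ on $V_j$ and by zero on the other summands. If $(a_j)_j$ acts by zero, then each $a_j$ acts by zero on $V_j$, so $a_j=0$. This module is therefore faithful, and it is free of finite rank over $H$; its restriction to $L$ is a faithful representation. Together with (ii)⇒(iii)⇒(iv)⇒(i), this proves Theorem 1. $\blacksquare$
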